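\title{Dirichlet improvable points that are neither badly approximable nor singular}

\begin{abstract}
For $n\ge 2$ we consider the points of $\mathbb R^n$ for which Dirichlet's theorem on one linear form can be improved by a constant factor, but which are neither badly approximable nor singular. We prove that they form a set of Hausdorff dimension $n$ in every nonempty open subset of $\mathbb R^n$. The proof follows orbits of a diagonal flow on the space of lattices. We build a Cantor set of points whose orbits stay in a compact set most of the time and make sparse, ever deeper excursions into the cusp, entering and leaving it away from the lattices that are critical for Dirichlet's theorem. The same construction determines how slowly and how quickly such points can be approximated without loss of dimension. We also show that simultaneous approximation defines the same set.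
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}
Let $|\cdot|$ denote the sup norm, let $\mathbf x\cdot\mathbf y=x_1y_1+\dots+x_ny_n$, and for $x\in\mathbb R$ let $\langle x\rangle$ be the distance from $x$ to a nearest integer. Dirichlet's theorem says that for every $\mathbf x\in\mathbb R^n$ and every $Q\ge1$,
\[
D_{\mathbf x}(Q):=Q^n\min\{\langle\mathbf x\cdot\mathbf q\rangle:\ \mathbf q\in\mathbb Z^n,\ 0<|\mathbf q|\le Q\}\le 1 .
\]
Three classes of points describe the behavior of $D_{\mathbf x}(Q)$ as $Q\to\infty$. For $\varepsilon\in(0,1)$ let $\mathbf{DI}_n(\varepsilon)$ be the set of $\mathbf x\in\mathbb R^n$ such that for all sufficiently large $Q$ there is $\mathbf q\in\mathbb Z^n$ with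
\[
0<|\mathbf q|\le Q\qquad\text{and}\qquad \langle\mathbf x\cdot\mathbf q\rangle\le\varepsilon Q^{-n}.
\]
The \emph{Dirichlet improvable} and the \emph{singular} points form the sets
\[
\mathbf{DI}_n=\bigcup_{\varepsilon\in(0,1)}\mathbf{DI}_n(\varepsilon),\qquad \mathbf{Sing}_n=\bigcap_{\varepsilon\in(0,1)}\mathbf{DI}_n(\varepsilon).
\]
A point $\mathbf x$ is \emph{badly approximable}, $\mathbf x\in\mathbf{Bad}_n$, if there is $\varepsilon\in(0,1)$ such that $\langle\mathbf q\cdot\mathbf x\rangle\ge\varepsilon|\mathbf q|^{-n}$ for all $\mathbf q\in\mathbb Z^n\setminus\{\mathbf 0\}$. Thus $D_{\mathbf x}(Q)$ eventually stays away from $1$ for an improvable point, tends to $0$ for a singular point, and stays away from $0$ for a badly approximable point.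

The sets $\mathbf{Bad}_n$ and $\mathbf{Sing}_n$ are disjoint subsets of $\mathbf{DI}_n$. It is known that all three sets have Lebesgue measure $0$, that $\dim_H\mathbf{Bad}_n=\dim_H\mathbf{DI}_n=n$, and that $\dim_H\mathbf{Sing}_n=n^2/(n+1)$ for $n\ge2$. We study what remains,
\[
\mathcal{FS}_n=\mathbf{DI}_n\setminus(\mathbf{Bad}_n\sqcup\mathbf{Sing}_n).
\]
For $n\ge2$ this set is known to be uncountable. The question, which we take from \cite{Marnat}, is whether $\dim_H\mathcal{FS}_n=n$ for $n\ge2$. The dimensions just quoted do not decide it, because $\mathbf{Bad}_n$ alone accounts for the full dimension of $\mathbf{DI}_n$; they are not used in this paper.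

For $\mathbf x\in\mathcal{FS}_n$ the function $D_{\mathbf x}$ comes arbitrarily close to $0$, returns infinitely often to a fixed positive level, and never comes close to $1$ on the way. For $n=1$, where the definitions make sense verbatim, this is impossible.

\begin{example}\label{ex:n1}
$\mathcal{FS}_1=\emptyset$. A rational $x=a/b$ is singular, since $\langle bx\rangle=0$. Let $x\in\mathbf{DI}_1(\varepsilon)$ be irrational, with continued fraction convergents $p_k/q_k$. Recall that $\langle qx\rangle\ge|q_kx-p_k|>(q_k+q_{k+1})^{-1}$ for $1\le q<q_{k+1}$. For large $k$, letting $Q$ increase to $q_{k+1}$ in the definition of $\mathbf{DI}_1(\varepsilon)$ gives $(q_k+q_{k+1})^{-1}<\varepsilon/q_{k+1}$, that is, $q_k>(1-\varepsilon)(q_k+q_{k+1})$. Hence $q\langle qx\rangle>q_k/(q_k+q_{k+1})>1-\varepsilon$ for $q_k\le q<q_{k+1}$ and $k$ large, and $x\in\mathbf{Bad}_1$.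
\end{example}

So in dimension one an exceptionally good approximation forces $D_x$ close to $1$ at a nearby scale. If in higher dimension this can be avoided, one expects full dimension: exceptionally good approximations may be demanded at a very sparse sequence of scales, and between them $\mathbf x$ has as much freedom as a badly approximable point. This is what happens.

\subsection{Results}

\begin{theorem}\label{thm:A}
Let $n\ge2$. For every nonempty open set $W\subset\mathbb R^n$ we have $\dim_H(\mathcal{FS}_n\cap W)=n$. In particular, $\dim_H\mathcal{FS}_n=n$.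
\end{theorem}

The construction has two free sequences of parameters, the depths of the excursions and the waiting times between them. Tuning them shows that badly approximability may fail arbitrarily slowly, and determines how good the approximations can be before dimension is lost.

\begin{theorem}\label{thm:B}
Let $n\ge2$ and let $W\subset\mathbb R^n$ be nonempty and open.
\begin{enumerate}
\item[(1)] For every nondecreasing unbounded $\psi:[1,\infty)\to[1,\infty)$, the set of $\mathbf x\in\mathcal{FS}_n\cap W$ with $\langle\mathbf q\cdot\mathbf x\rangle\ge|\mathbf q|^{-n}/\psi(|\mathbf q|)$ for all but finitely many $\mathbf q\in\mathbb Z^n$ has Hausdorff dimension $n$.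
\item[(2)] For nondecreasing $\varphi:[1,\infty)\to[1,\infty)$, the set of $\mathbf x\in\mathcal{FS}_n\cap W$ with $\langle\mathbf q\cdot\mathbf x\rangle<|\mathbf q|^{-n}/\varphi(|\mathbf q|)$ for infinitely many $\mathbf q\in\mathbb Z^n$ has Hausdorff dimension $n$ if and only if $\liminf_{X\to\infty}\log\varphi(X)/\log X=0$.
\end{enumerate}
\end{theorem}

The same question can be asked for simultaneous approximation. Let $\mathbf{DI}^{\mathrm{sim}}_n(\varepsilon)$ be the set of $\mathbf x\in\mathbb R^n$ such that for all large $Q$ there is an integer $1\le q\le Q$ with $\max_i\langle qx_i\rangle\le\varepsilon Q^{-1/n}$. Let $\mathbf{DI}^{\mathrm{sim}}_n$ and $\mathbf{Sing}^{\mathrm{sim}}_n$ be the union and the intersection of these sets over $\varepsilon\in(0,1)$, let $\mathbf{Bad}^{\mathrm{sim}}_n$ be the set of $\mathbf x$ with $\inf_{q\ge1}q^{1/n}\max_i\langle qx_i\rangle>0$, and put $\mathcal{FS}^{\mathrm{sim}}_n=\mathbf{DI}^{\mathrm{sim}}_n\setminus(\mathbf{Bad}^{\mathrm{sim}}_n\cup\mathbf{Sing}^{\mathrm{sim}}_n)$.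

\begin{theorem}\label{thm:C}
Let $n\ge2$. Then $\mathcal{FS}^{\mathrm{sim}}_n=\mathcal{FS}_n$.
\end{theorem}

\subsection{Plan of the proof}
Section~\ref{sec:lattices} attaches to $\mathbf x$ a curve of lattices $\Lambda_t(\mathbf x)\subset\mathbb R^{n+1}$ and shows that $\mathbf x\in\mathcal{FS}_n$ exactly when the length of the shortest vector of $\Lambda_t(\mathbf x)$ has lower limit $0$ and upper limit strictly between $0$ and $1$. Section~\ref{sec:critical} gives a test that keeps this length away from $1$. Section~\ref{sec:model} works out by hand, for $n=2$, one excursion in which the length becomes small and recovers without approaching $1$. The general proof then has four parts: long bounded phases that carry the dimension (Section~\ref{sec:bounded}), a fixed entrance to the cusp and a fixed exit direction (Section~\ref{sec:entrance}), a way to steer an orbit onto the entrance in bounded time (Section~\ref{sec:steering}), and the excursion itself (Section~\ref{sec:excursion}). Section~\ref{sec:cantor} assembles the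 Cantor set and proves Theorem~\ref{thm:A}. Theorems~\ref{thm:B} and~\ref{thm:C} are proved in Sections~\ref{sec:rates} and~\ref{sec:sim}.

\section{Lattices and the diagonal flow}\label{sec:lattices}

Sections~\ref{sec:lattices}, \ref{sec:critical} and~\ref{sec:bounded} are valid for all $n\ge1$. Put $d=n+1$, write vectors of $\mathbb R^d$ as $v=(v_0,v')\in\mathbb R\times\mathbb R^n$, and let $e_0,\dots,e_n$ be the standard basis. Operator norms $\|\cdot\|$ refer to the sup norm.

\subsection{The space of lattices}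
A \emph{lattice} is a unimodular lattice in $\mathbb R^d$, that is, a set $g\mathbb Z^d$ with $g\in G=SL_d(\mathbb R)$. The space of lattices is $X=G/SL_d(\mathbb Z)$. For each $\Lambda\in X$ the map $G\to X$, $h\mapsto h\Lambda$, is continuous and open. Let $\lambda_1(\Lambda)$ be the least norm of a nonzero vector of $\Lambda$, and more generally let $\lambda_i(\Lambda)$ be the least $r$ such that $\Lambda$ contains $i$ linearly independent vectors of norm at most $r$. For $h\in G$,
\begin{equation}\label{eq:norm}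
\|h^{-1}\|^{-1}\lambda_1(\Lambda)\le\lambda_1(h\Lambda)\le\|h\|\,\lambda_1(\Lambda),
\end{equation}
so $\lambda_1$ is continuous on $X$. We use three classical facts.
\begin{itemize}
\item \emph{Minkowski's first theorem.} A compact convex set in $\mathbb R^m$ that is symmetric about $0$ and has volume at least $2^m$ contains a nonzero point of every unimodular lattice in $\mathbb R^m$. In particular $\lambda_1\le1$ on $X$.
\item \emph{Minkowski's second theorem} for the cube $[-1,1]^d$: $\lambda_1(\Lambda)\cdots\lambda_d(\Lambda)\le1$.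
\item \emph{Mahler's criterion.} For $c>0$ the set $\{\Lambda\in X:\lambda_1(\Lambda)\ge c\}$ is compact.
\end{itemize}
An orbit in $X$ \emph{goes into the cusp} when $\lambda_1$ becomes small along it.

\subsection{The flow}
For $t\in\mathbb R$ and $y\in\mathbb R^n$ let
\[
g_t=\operatorname{diag}(e^{nt},e^{-t},\dots,e^{-t}),\qquad u_y(v_0,v')=(v_0+y\cdot v',\,v').
\]
Both $g_tu_y$ and $u_{e^{dt}y}g_t$ send $v$ to $(e^{nt}v_0+e^{nt}y\cdot v',e^{-t}v')$, so $g_tu_y=u_{e^{dt}y}g_t$: the flow expands the group $(u_y)$ at rate $e^{dt}$. For $\mathbf x\in\mathbb R^n$ put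
\[
\Lambda_t(\mathbf x)=g_tu_{\mathbf x}\mathbb Z^d=\big\{\big(e^{nt}(p+\mathbf x\cdot\mathbf q),\,e^{-t}\mathbf q\big):p\in\mathbb Z,\ \mathbf q\in\mathbb Z^n\big\},\qquad \ell_{\mathbf x}(t)=\lambda_1(\Lambda_t(\mathbf x)).
\]
The commutation rule gives
\begin{equation}\label{eq:shift}
\Lambda_t(\mathbf x+\mathbf h)=u_{e^{dt}\mathbf h}\,\Lambda_t(\mathbf x).
\end{equation}
Moreover $\|u_y^{\pm1}\|\le1+n|y|$, and $\|g_{-s}\|=e^s$ for $s\ge0$. With \eqref{eq:norm} we obtain
\begin{gather}
d^{-1}\lambda_1(\Lambda)\le\lambda_1(u_y\Lambda)\le d\,\lambda_1(\Lambda)\qquad(|y|\le1),\label{eq:u}\\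
\lambda_1(g_s\Lambda)\ge e^{-s}\lambda_1(\Lambda)\qquad(s\ge0).\label{eq:g}
\end{gather}

By \eqref{eq:shift} and \eqref{eq:u}, up to time $\tau$ the orbits of all points in a cube of side $e^{-d\tau}$ look alike. Cubes are closed and parallel to the axes. A cube $Q$ of side $e^{-d\tau}$ is said to have \emph{time} $\tau$; if $\mathbf x_Q$ is its center, we put $\Lambda_Q=\Lambda_\tau(\mathbf x_Q)$. The points of $Q$ are $\mathbf x_Q+e^{-d\tau}y$ with $|y|\le\frac12$, and \eqref{eq:shift} gives
\begin{equation}\label{eq:renorm}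
\Lambda_{\tau+t}(\mathbf x_Q+e^{-d\tau}y)=g_tu_y\Lambda_Q .
\end{equation}
So each step of the construction inside $Q$ becomes a statement about $g_tu_y\Lambda$ for a lattice $\Lambda$ and $y\in[-\frac12,\frac12]^n$.

\subsection{Dual lattices}
The dual of $\Lambda$ is $\Lambda^*=\{w\in\mathbb R^d:w\cdot v\in\mathbb Z\text{ for all }v\in\Lambda\}$. We have $(h\Lambda)^*=h^{-\top}\Lambda^*$ and $\Lambda^{**}=\Lambda$, and $\Lambda\mapsto\Lambda^*$ is a homeomorphism of $X$. Computing $u_y^{-\top}$ and $g_t^{-\top}$ gives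
\begin{equation}\label{eq:dual}
(g_tu_y\Lambda)^*=\big\{\big(e^{-nt}w_0,\ e^t(w'-w_0y)\big):w\in\Lambda^*\big\}.
\end{equation}
In particular $\Lambda_t(\mathbf x)^*=\{(e^{-nt}k,e^t(\mathbf p-k\mathbf x)):k\in\mathbb Z,\ \mathbf p\in\mathbb Z^n\}$, which encodes simultaneous approximation. Put $\ell^*_{\mathbf x}(t)=\lambda_1(\Lambda_t(\mathbf x)^*)$.

\begin{lemma}\label{lem:transfer}
For every lattice $\Lambda$ we have $\lambda_1(\Lambda)\ge\lambda_1(\Lambda^*)^n/d$ and $\lambda_1(\Lambda^*)\ge\lambda_1(\Lambda)^n/d$.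
\end{lemma}

\begin{proof}
By symmetry it suffices to prove the first inequality. Let $v\in\Lambda$ be a shortest nonzero vector. Among $d$ independent vectors of $\Lambda^*$ of norm at most $\lambda_d(\Lambda^*)$, some $w$ has $w\cdot v\ne0$. Then $1\le|w\cdot v|\le d|w||v|$. By Minkowski's second theorem, $|w|\le\lambda_d(\Lambda^*)\le\lambda_1(\Lambda^*)^{-n}$.
\end{proof}

\subsection{The dictionary}

\begin{proposition}\label{prop:dict}
Let $\mathbf x\in\mathbb R^n$. Then, with limits taken as $t\to\infty$,
\begin{enumerate}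
\item[(a)] $\mathbf x\in\mathbf{DI}_n$ if and only if $\limsup\ell_{\mathbf x}(t)<1$;
\item[(b)] $\mathbf x\in\mathbf{Sing}_n$ if and only if $\ell_{\mathbf x}(t)\to0$;
\item[(c)] $\mathbf x\in\mathbf{Bad}_n$ if and only if $\liminf\ell_{\mathbf x}(t)>0$.
\end{enumerate}
The same holds for $\mathbf{DI}^{\mathrm{sim}}_n$, $\mathbf{Sing}^{\mathrm{sim}}_n$, $\mathbf{Bad}^{\mathrm{sim}}_n$ with $\ell^*_{\mathbf x}$ in place of $\ell_{\mathbf x}$.
\end{proposition}

\begin{proof}
Let $0<\varepsilon<1$, $t\ge0$ and $Q=e^t$. A nonzero vector of $\Lambda_t(\mathbf x)$ with $\mathbf q=0$ has $|v_0|\ge1$. So the condition defining $\mathbf{DI}_n(\varepsilon)$ holds at $Q$ if and only if $\Lambda_t(\mathbf x)$ has a nonzero vector $v$ with $|v_0|\le\varepsilon$ and $|v'|\le1$. Therefore $\mathbf x\in\mathbf{DI}_n(\varepsilon)$ whenever $\ell_{\mathbf x}(t)\le\varepsilon$ for all large $t$. Conversely, let $\mathbf x\in\mathbf{DI}_n(\varepsilon)$ and define $s>0$ by $e^{-ds}=\varepsilon$. For $t$ large and $v$ as above, $g_sv\in\Lambda_{t+s}(\mathbf x)$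 has norm at most $\max\{\varepsilon e^{ns},e^{-s}\}=\varepsilon^{1/d}$, so $\limsup\ell_{\mathbf x}\le\varepsilon^{1/d}$. These two implications give (a) and (b).

Since $\ell_{\mathbf x}$ is positive and continuous, $\liminf\ell_{\mathbf x}>0$ means that $c=\inf_{t\ge0}\ell_{\mathbf x}(t)>0$; note that $c\le1$. Suppose this holds and let $\mathbf q\ne0$, $p\in\mathbb Z$. Choose $t\ge0$ with $e^{-t}|\mathbf q|=c/2$. The vector attached to $(p,\mathbf q)$ has norm at least $c$, so $e^{nt}|p+\mathbf x\cdot\mathbf q|\ge c$, that is, $|p+\mathbf x\cdot\mathbf q|\ge c(c/2)^n|\mathbf q|^{-n}$. Conversely, if $\mathbf x\in\mathbf{Bad}_n$ with constant $\varepsilon$, then a vector $v\in\Lambda_t(\mathbf x)$ with $\mathbf q\ne0$ has $|v|^d\ge|v_0||v'|^n=|p+\mathbf x\cdot\mathbf q||\mathbf q|^n\ge\varepsilon$, and a nonzero vector with $\mathbf q=0$ has norm at least $1$ for $t\ge0$. This is (c).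

For the dual statements take $Q=e^{nt}$. A nonzero $w\in\Lambda_t(\mathbf x)^*$ with $k=0$ has $|w'|\ge1$, and we may replace $w$ by $-w$. So the condition defining $\mathbf{DI}_n^{\mathrm{sim}}(\varepsilon)$ holds at $Q$ if and only if $\Lambda_t(\mathbf x)^*$ has a nonzero vector with $|w_0|\le1$, $|w'|\le\varepsilon$. With $e^{-ds}=\varepsilon$, the vector $(e^{-ns}w_0,e^sw')\in\Lambda_{t+s}(\mathbf x)^*$ has norm at most $\varepsilon^{n/d}$. This gives the analogs of (a) and (b) as before. If $\ell^*_{\mathbf x}\ge c$ on $[0,\infty)$ and $k\ne0$, choose $t\ge0$ with $e^{-nt}|k|=c/2$ to get $|k\mathbf x-\mathbf p|\ge c(c/2)^{1/n}|k|^{-1/n}$. If $|k|^{1/n}|k\mathbf x-\mathbf p|\ge\varepsilon$ for all $k\ne0$ and $\mathbf p$, then vectors with $k\ne0$ satisfy $|w|^{1+1/n}\ge|w_0|^{1/n}|w'|\ge\varepsilon$, and nonzero vectors with $k=0$ have norm at least $1$.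
\end{proof}

Consequently
\begin{equation}\label{eq:FS}
\mathbf x\in\mathcal{FS}_n\iff \liminf_{t\to\infty}\ell_{\mathbf x}(t)=0\ \text{ and }\ 0<\limsup_{t\to\infty}\ell_{\mathbf x}(t)<1 .
\end{equation}

\section{Critical lattices}\label{sec:critical}

The delicate condition in \eqref{eq:FS} is $\limsup\ell_{\mathbf x}<1$. The lattices to be avoided form the compact set of \emph{critical lattices}
\[
\mathcal C=\{\Lambda\in X:\lambda_1(\Lambda)=1\}=\{\Lambda\in X:\Lambda\cap(-1,1)^d=\{0\}\}.
\]
Their structure comes from cube tilings. Let $\Lambda\in\mathcal C$. Two points of $(0,1)^d$ differ by a point of $(-1,1)^d$, so $(0,1)^d$ injects into the torus $\mathbb R^d/\Lambda$, which has volume $1$. The image of $[0,1]^d$ is then compact and of full measure, hence is the whole torus. So the cubes $v+[0,1]^d$, $v\in\Lambda$, tile $\mathbb R^d$. Haj\'os's theorem \cite{Hajos} states that in a lattice tiling of $\mathbb R^d$ by unit cubes $v+[0,1]^d$, $v\in\Lambda$, the lattice $\Lambda$ contains some $e_i$. Thus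
\begin{equation}\label{eq:hajos}
\text{every }\Lambda\in\mathcal C\text{ contains one of }e_0,\dots,e_n .
\end{equation}

The flow contracts $e_0$ in the past at rate $n$ and contracts $e_1,\dots,e_n$ in the future at rate $1$. An orbit through a critical lattice has therefore just come out of the cusp, or is about to go into it, at these exact rates. This gives a test that uses only \emph{lower} bounds for $\lambda_1$.

\begin{lemma}[two-sided test]\label{lem:test}
For every $S>0$ there is $\varepsilon(S)<1$ such that $\lambda_1(\Lambda)\le\varepsilon(S)$ for every lattice $\Lambda$ with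
\begin{equation}\label{eq:test}
\lambda_1(g_{-S}\Lambda)\ge2e^{-nS}\qquad\text{and}\qquad\lambda_1(g_S\Lambda)\ge2e^{-S}.
\end{equation}
\end{lemma}

\begin{proof}
Otherwise there are lattices $\Lambda_j$ satisfying \eqref{eq:test} with $\lambda_1(\Lambda_j)\to1$. By Mahler's criterion a subsequence converges to a lattice $\Lambda$, which by continuity lies in $\mathcal C$ and satisfies \eqref{eq:test}. By \eqref{eq:hajos}, either $e_0\in\Lambda$ and $\lambda_1(g_{-S}\Lambda)\le e^{-nS}$, or $e_i\in\Lambda$ for some $i\ge1$ and $\lambda_1(g_S\Lambda)\le e^{-S}$. Both contradict \eqref{eq:test}.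
\end{proof}

For instance, if $\ell_{\mathbf x}\ge c>0$ on $[0,\infty)$ and $2e^{-S}\le c$, then $\Lambda_t(\mathbf x)$ satisfies \eqref{eq:test} for all $t\ge S$, so $\limsup\ell_{\mathbf x}\le\varepsilon(S)<1$. By Proposition~\ref{prop:dict} this is the inclusion $\mathbf{Bad}_n\subset\mathbf{DI}_n$. An orbit is thus safe in the middle of a long bounded phase, and it is safe deep in the cusp, where $\lambda_1\le\frac12$. The danger lies in the transitions.

\section{A model excursion for $n=2$}\label{sec:model}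

Let $n=2$, so $g_t=\operatorname{diag}(e^{2t},e^{-t},e^{-t})$. The planar lattice
\[
\Gamma=\big\{8^{-1/4}(a+b\sqrt2,\ a-b\sqrt2):a,b\in\mathbb Z\big\}
\]
has covolume $8^{-1/2}\cdot2\sqrt2=1$, and its nonzero points satisfy $|\gamma_1\gamma_2|=8^{-1/2}|a^2-2b^2|\ge8^{-1/2}$. Hence $|\gamma|\ge8^{-1/4}$, with equality for $(a,b)=(1,0)$. Let $\theta\in\mathbb R^2$ and $\Delta=\{(k,\gamma+k\theta):k\in\mathbb Z,\ \gamma\in\Gamma\}$. The flow contracts the plane lattice $\{0\}\times\Gamma$, so $g_t\Delta$ goes into the cusp and never returns. To make it return, fix $N>0$ and tilt the plane slightly: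
\[
\Delta_t=g_tu_{(e^{-3N},0)}\Delta=\big\{\big(e^{2t}k+e^{2t-3N}\eta_1,\ e^{-t}\eta_1,\ e^{-t}\eta_2\big):\eta=\gamma+k\theta\big\}.
\]
We compute $\lambda_1(\Delta_t)$ for $0\le t\le3N$ up to bounded factors.

\emph{Vectors off the plane are never short.} We have $k=e^{-2t}v_0-e^{t-3N}v_1$, so $k\ne0$ gives $1\le2|v|$.

\emph{Descent, $0\le t\le N$.} For $k=0$ we have $e^{2t-3N}\le e^{-t}$, so $|v|=e^{-t}|\gamma|$, and the shortest such vector has norm $8^{-1/4}e^{-t}$. The tilt is not yet visible.

\emph{Ascent, $N\le t\le3N$.} For $k=0$ and $\gamma\ne0$ we have $|v|^2\ge|v_0v_2|=e^{t-3N}|\gamma_1\gamma_2|$, so $|v|\ge8^{-1/4}e^{-(3N-t)/2}$. This bound is sharp up to a constant. Take $m\ge0$ with $(1+\sqrt2)^m\le e^{3(t-N)/2}<(1+\sqrt2)^{m+1}$ and $\gamma=8^{-1/4}\big((\sqrt2-1)^m,(-\sqrt2-1)^m\big)\in\Gamma$. Then $|v_2|\le8^{-1/4}e^{-(3N-t)/2}$ and $|v_1|\le|v_0|\le8^{-1/4}(1+\sqrt2)e^{-(3N-t)/2}$.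

So $\log\lambda_1(\Delta_t)$ falls with slope $-1$ to depth $-N$ and climbs back with slope $\frac12$, up to an error independent of $N$ and $\theta$. The climb is slow because no single vector stays shortest: the two directions of the plane share the growth of its covolume.

Compare this profile with the test \eqref{eq:test}. Near the exit time $3N$, going back by time $S$ costs a factor of about $e^{-S/2}$, while the test allows $e^{-2S}$. So if the orbit stays in a compact set after time $3N$, the exit passes the test for large $S$. Near the entrance time $0$, going forward by time $S$ costs $e^{-S}$, exactly as for a lattice containing $e_1$, and the test says nothing. Here we use the explicit lattice. For $0\le t\le N$ we have $\lambda_1(\Delta_t)\le8^{-1/4}<1$. For $t\le0$, the lattice $\Delta_t=u_{(e^{3(t-N)},0)}g_t\Delta$ is a tiny perturbation of the one fixed orbit $g_t\Delta$, and Section~\ref{sec:entrance} shows that for suitable $\theta$ this orbit is bounded in the past and stays away from $\mathcal C$.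

For $n=1$ both halves of the argument break down, in accordance with Example~\ref{ex:n1}. The only choice is $\Gamma=\mathbb Z$, and then $\Delta=\{(k,\gamma+k\theta)\}$ is itself critical; and the slope $1/n$ of the ascent equals the rate $n$ in \eqref{eq:test}.

Figure~\ref{fig:profile} shows the profile in the notation of the general proof, where the descent starts at time $\alpha$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.0,yscale=0.85]
\draw[dashed] (0,0)--(11.2,0) node[right]{\small $\ell=1$};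
\draw[thick] plot[smooth] coordinates {(0,-0.6)(0.4,-0.35)(0.8,-0.8)(1.2,-0.4)(1.6,-0.75)(2,-0.45)(2.5,-0.7)(3,-0.5)}
 --(5,-2.5)--(9,-0.5)
 plot[smooth] coordinates {(9,-0.5)(9.4,-0.75)(9.8,-0.4)(10.2,-0.8)(10.6,-0.45)(11,-0.6)};
\node at (3.3,-1.75) {\small slope $-1$};
\node at (7.9,-1.75) {\small slope $1/n$};
\draw[->] (0,-3)--(11.2,-3) node[right]{\small $t$};
\foreach \x/\l in {1.8/{\alpha-S},3/{\alpha},4/{\alpha+\frac N2},5.2/{\alpha+N},8/{\beta-s_0},9/{\beta}}
 \node[below] at (\x,-3.05) {\scriptsize $\l$};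
\foreach \x in {1.8,3,4,5,8,9} \draw (\x,-2.93)--(\x,-3.07);
\draw[<->] (0,-3.9)--(1.8,-3.9) node[midway,below]{\scriptsize test};
\draw[<->] (1.8,-3.9)--(4,-3.9) node[midway,below]{\scriptsize near $g_t\Delta$};
\draw[<->] (4,-3.9)--(8,-3.9) node[midway,below]{\scriptsize $\ell\le\frac12$};
\draw[<->] (8,-3.9)--(11,-3.9) node[midway,below]{\scriptsize test};
\end{tikzpicture}
\caption{Schematic graph of $\log\ell_{\mathbf x}(t)$, the logarithm of the length of the shortest vector of $\Lambda_t(\mathbf x)$, during one excursion of depth $N$ between two bounded phases; here $\beta=\alpha+(n+1)N$. The bottom line shows why $\ell_{\mathbf x}$ stays away from the critical level $1$ in each time interval: the two-sided test, closeness to the fixed orbit $g_t\Delta$, or depth in the cusp.}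
\label{fig:profile}
\end{figure}

\section{Bounded phases}\label{sec:bounded}

We need many points $y$ for which $g_tu_y\Lambda$ stays in a fixed compact set for a long time. It is easier to control the dual lattice. By \eqref{eq:dual}, a vector $w\in\Lambda^*$ can become short only if $y$ is close to the \emph{point} $w'/w_0$. At each scale the relevant vectors $w$ cannot span $\mathbb R^d$, so the relevant points lie on one affine hyperplane, and avoiding one hyperplane costs a proportion $O(1/R)$ of the $R^n$ subcubes of a cube.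

Put $\kappa_n=\frac12(d!)^{-1/d}$. For an integer $R\ge3n+3$ put $t_k=k\log R/d$, so that $e^{dt_k}=R^k$, and $M=R^n-(3n+1)R^{n-1}\ge2$.

\begin{lemma}\label{lem:bounded}
Let $0<\kappa\le\kappa_n$, let $\Lambda$ be a lattice with $\lambda_1(\Lambda^*)\ge\kappa$, and put $\rho=\kappa R^{-2}$. Start from the cube $[-\frac12,\frac12]^n$. For $k=0,1,2,\dots$ one can successively select, in each selected cube of side $R^{-k}$, exactly $M$ of the $R^n$ subcubes of side $R^{-k-1}$ into which it divides, so that for every $m\ge1$, every $y$ in a selected cube of side $R^{-m}$ and all $0\le t\le t_m$,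
\[
\lambda_1\big((g_tu_y\Lambda)^*\big)\ge\rho\qquad\text{and}\qquad\lambda_1(g_tu_y\Lambda)\ge\rho^n/d .
\]
\end{lemma}

\begin{proof}
\emph{The selection.} Let $Q$ be a selected cube of side $R^{-k}$ with center $y_Q$. Let $V(Q)$ be the set of nonzero $w\in\Lambda^*$ such that $|w_0|\le\kappa e^{nt_k}$ and $|w'-w_0y|\le\kappa e^{-t_k}$ for some $y\in Q$. Since $|y-y_Q|\le\frac12e^{-dt_k}$, we get $|w'-w_0y_Q|\le\kappa e^{-t_k}+\frac12\kappa e^{nt_k-dt_k}=\frac32\kappa e^{-t_k}$. So the vector of $(g_{t_k}u_{y_Q}\Lambda)^*$ attached to $w$ in \eqref{eq:dual} has norm at most $\frac32\kappa$. The determinant of $d$ such vectors is an integer of absolute value at most $d!(\frac32\kappa)^d\le(\frac34)^d<1$, hence zero. Therefore $V(Q)$ lies in a hyperplane $a_0w_0+a'\cdot w'=0$ with $(a_0,a')\ne0$.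

If $a'=0$, then $w_0=0$ on $V(Q)$ and we discard nothing. Otherwise all points $w'/w_0$ with $w\in V(Q)$, $w_0\ne0$, lie on the affine hyperplane $H=\{z\in\mathbb R^n:a_0+a'\cdot z=0\}$. Discard the subcubes that contain a point within distance $R^{-k-1}$ of $H$. The center $z$ of a discarded subcube is within $\frac32R^{-k-1}$ of a point of $H$, so $|a_0+a'\cdot z|\le\frac32n|a'|R^{-k-1}$. Choose $i$ with $|a'_i|=|a'|$. On each of the $R^{n-1}$ lines of centers parallel to the $i$-th axis, this inequality confines $z_i$ to an interval of length $3nR^{-k-1}$, which contains at most $3n+1$ centers. So at least $M$ subcubes remain; select any $M$ of them.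

\emph{Claim.} If $y$ lies in a selected subcube of $Q$ and $w\in\Lambda^*$ has $\kappa e^{nt_{k-1}}<|w_0|\le\kappa e^{nt_k}$, then $|w'-w_0y|>\rho e^{-t_k}$. (For $k=0$, $t_{-1}=-t_1$.) If $w\notin V(Q)$, then $|w'-w_0y|>\kappa e^{-t_k}$ by the definition of $V(Q)$. If $w\in V(Q)$, then $a'\ne0$ because $w_0\ne0$, and $w'/w_0\in H$. Failure of the claim would give
\[
\Big|y-\frac{w'}{w_0}\Big|<\frac{\rho e^{-t_k}}{\kappa e^{nt_{k-1}}}=R^{-2}R^{-k}R^{n/d}<R^{-k-1},
\]
and the subcube containing $y$ would have been discarded.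

\emph{The bound.} Let $y$ lie in a selected cube of side $R^{-m}$, let $0\le t\le t_m$ and $0\ne w\in\Lambda^*$. We show that $e^{-nt}|w_0|\ge\rho$ or $e^t|w'-w_0y|\ge\rho$. Note that $\kappa e^{-nt_1}=\kappa R^{-n/d}\ge\rho$.
\begin{itemize}
\item If $|w_0|\le\kappa e^{nt_{-1}}$, then $|w_0|<\kappa$, so $|w'|\ge\kappa$ by hypothesis, and $e^t|w'-w_0y|\ge\kappa-\kappa/2\ge\rho$.
\item If $\kappa e^{nt_{k-1}}<|w_0|\le\kappa e^{nt_k}$ with $0\le k\le m-1$, then for $t\ge t_k$ the claim gives $e^t|w'-w_0y|>\rho$, and for $t<t_k$ we have $e^{-nt}|w_0|>\kappa e^{-nt_1}$.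
\item If $|w_0|>\kappa e^{nt_{m-1}}$, then $e^{-nt}|w_0|>\kappa e^{-nt_1}$ because $t\le t_m$.
\end{itemize}
This proves the first inequality; the second follows from Lemma~\ref{lem:transfer}.
\end{proof}

\begin{corollary}\label{cor:bad}
For every $n\ge1$ the set $\mathbf{Bad}_n\cap\mathbf{Bad}^{\mathrm{sim}}_n$ is nonempty.
\end{corollary}

\begin{proof}
Take $\Lambda=\mathbb Z^d$, $\kappa=\kappa_n$, and let $y$ be the intersection of a nested sequence of selected cubes. Then $\ell_y$ and $\ell_y^*$ are bounded below on $[0,\infty)$, and Proposition~\ref{prop:dict} applies.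
\end{proof}

\section{The entrance orbit and the exit direction}\label{sec:entrance}

From now on $n\ge2$. We generalize the data $\Gamma$, $\theta$ and the tilt direction $(1,0)$ of Section~\ref{sec:model}. All objects of this section depend on $n$ only.

Let $B$ be the $n\times n$ matrix with diagonal entries $1+\sqrt2$ and all other entries $1$. It is $\sqrt2\,I$ plus a positive semidefinite matrix, so $\det B>0$. Put $A=(\det B)^{1/n}B^{-1}\in SL_n(\mathbb R)$ and $\Gamma=A\mathbb Z^n$. If $Aq$ with $q\in\mathbb Z^n$ lies on the $i$-th coordinate axis, then $q$ is a multiple of the $i$-th column of $B$. As $n\ge2$, this column has the two entries $1+\sqrt2$ and $1$, whose ratio is irrational, so $q=0$. Thus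
\begin{equation}\label{eq:axes}
\Gamma\text{ meets each coordinate axis of }\mathbb R^n\text{ only at }0.
\end{equation}
By Corollary~\ref{cor:bad} there are $\vartheta\in\mathbb R^n$ and $\kappa_1>0$ with $|k\vartheta-\mathbf p|\ge\kappa_1|k|^{-1/n}$ for all $k\in\mathbb Z\setminus\{0\}$ and $\mathbf p\in\mathbb Z^n$. Put $\theta=A\vartheta$ and
\[
\Delta=\{(k,\gamma+k\theta):k\in\mathbb Z,\ \gamma\in\Gamma\}=\begin{pmatrix}1&0\\ \theta&A\end{pmatrix}\mathbb Z^d\in X .
\]

\begin{lemma}[entrance orbit]\label{lem:entrance}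
We have $c_1:=\inf_{t\ge0}\lambda_1(g_{-t}\Delta)>0$ and $\lambda_\Delta:=\sup_{t\in\mathbb R}\lambda_1(g_t\Delta)<1$.
\end{lemma}

\begin{proof}
Let $\mu>0$ be the least norm of a nonzero point of $\Gamma$. The vectors of $g_{-t}\Delta$ are $v=(e^{-nt}k,e^t(\gamma+k\theta))$. For $k=0$, $\gamma\ne0$ and $t\ge0$ we have $|v|\ge\mu$. For $k\ne0$ write $\gamma+k\theta=A(\mathbf p+k\vartheta)$; then
\[
|v|^{1+1/n}\ge|v_0|^{1/n}|v'|=|k|^{1/n}|A(\mathbf p+k\vartheta)|\ge\kappa_1/\|A^{-1}\|.
\]
So $c_1>0$.

Choose $S_1>0$ with $2e^{-S_1}\le c_1$ and $\mu e^{-S_1}\le\frac12$. For $t\le-S_1$ both $t-S_1$ and $t+S_1$ are at most $0$, so $g_t\Delta$ satisfies \eqref{eq:test} and $\lambda_1(g_t\Delta)\le\varepsilon(S_1)<1$. For $t\ge S_1$ the vectors $(0,e^{-t}\gamma)$ give $\lambda_1(g_t\Delta)\le\frac12$. On the compact interval $[-S_1,S_1]$ it suffices, by continuity, to show that $g_t\Delta\notin\mathcal C$ for each $t$, and by \eqref{eq:hajos} that $g_t\Delta$ contains no $e_i$. If $e_0\in g_t\Delta$, then $e^{-ns}e_0\in g_{t-s}\Delta$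 for all $s$, which contradicts $c_1>0$ as $s\to\infty$. If $e_i=(e^{nt}k,e^{-t}(\gamma+k\theta))$ with $i\ge1$, then $k=0$ and $\gamma$ is a nonzero point on a coordinate axis, contradicting \eqref{eq:axes}.
\end{proof}

During the ascent the vectors of $\{0\}\times\Gamma$ are governed by the sizes of $\gamma$ and of $\zeta\cdot\gamma$, where $\zeta$ is the tilt direction. This is an approximation problem in dimension $n-1\ge1$. A short vector exists for every $\zeta$, by Dirichlet's theorem; a matching lower bound requires $\zeta$ to be badly approximable relative to $\Gamma$.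

\begin{lemma}[exit direction]\label{lem:exit}
There are $\zeta\in\mathbb R^n$ with $|\zeta|\le\frac18$ and constants $c_2>0$, $C_2\ge1$ such that
\begin{enumerate}
\item[(a)] $|\zeta\cdot\gamma|\,|\gamma|^{n-1}\ge c_2$ for all $\gamma\in\Gamma\setminus\{0\}$;
\item[(b)] for every $Y\ge1$ there is $\gamma\in\Gamma\setminus\{0\}$ with $|\gamma|\le C_2Y$ and $|\zeta\cdot\gamma|\le C_2Y^{-(n-1)}$.
\end{enumerate}
\end{lemma}

\begin{proof}
By Corollary~\ref{cor:bad} in dimension $n-1$ there is $\xi\in\mathbf{Bad}_{n-1}$, with constant $\varepsilon_\xi\in(0,1)$. Let $\zeta=cA^{-\top}(\xi,1)$ with $c\in(0,1]$ so small that $|\zeta|\le\frac18$. For $\gamma=Aq$ with $q=(q'',q_n)\in\mathbb Z^{n-1}\times\mathbb Z$ we have $\zeta\cdot\gamma=c(\xi\cdot q''+q_n)$.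

(a) Let $q\ne0$. If $q''\ne0$, then $|\xi\cdot q''+q_n|\ge\varepsilon_\xi|q''|^{-(n-1)}\ge\varepsilon_\xi|q|^{-(n-1)}$. If $q''=0$, then $|q_n|\ge1\ge\varepsilon_\xi|q|^{-(n-1)}$. Since $|q|\le\|A^{-1}\||\gamma|$, we may take $c_2=c\,\varepsilon_\xi\|A^{-1}\|^{-(n-1)}$.

(b) The set $\{|q''|\le Y,\ |\xi\cdot q''+q_n|\le Y^{-(n-1)}\}\subset\mathbb R^n$ has volume $2^n$, so by Minkowski's first theorem it contains a nonzero integer point $q$. Then $|q|\le(1+n|\xi|)Y$, and $C_2=\max\{1,\|A\|(1+n|\xi|)\}$ works.
\end{proof}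

\section{Steering an orbit onto the entrance}\label{sec:steering}

At the end of a bounded phase we have a lattice $\Lambda$ in a compact set and the freedom to choose $y$. The family $g_tu_y\Lambda$ has $n+1$ parameters, so we cannot expect it to hit the orbit of $\Delta$ exactly. It is enough to hit it up to an error that the flow does not expand. Such errors form the group
\[
P=\Big\{p=\begin{pmatrix}a&0\\ b&D\end{pmatrix}\in G\Big\},\qquad \mathcal N(\nu)=\{p\in P:|a-1|<\nu,\ |b|<\nu,\ \|D-I\|<\nu\},
\]
where $a\in\mathbb R$, $b\in\mathbb R^n$ and $D$ is an $n\times n$ block. The sets $\mathcal N(\nu)$, $\nu>0$, are open in $P$ and form a neighborhood base of the identity. The matrix $g_spg_{-s}$ has blocks $a$, $e^{-ds}b$, $D$, so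
\begin{equation}\label{eq:stable}
g_s\,\mathcal N(\nu)\,g_{-s}\subset\mathcal N(\nu)\qquad(s\ge0).
\end{equation}
The groups $P$ and $(u_z)$ are complementary. Indeed
\[
u_zp=\begin{pmatrix}a+z\cdot b&z^\top D\\ b&D\end{pmatrix},
\]
and from a matrix in $G$ with invertible lower right block $D$ one recovers $z$, then $a$, continuously. So $(z,p)\mapsto u_zp$ is a homeomorphism of $\mathbb R^n\times P$ onto an open neighborhood of the identity in $G$. Taking inverses, so is $(p,y)\mapsto pu_y$.

We also need one fact from ergodic theory. The space $X$ carries a $G$-invariant Borel probability measure $m_X$ that is positive on nonempty open sets. By Moore's ergodicity theorem the noncompact group $(g_t)$ acts ergodically: a Borel set $U$ with $m_X(g_sU\,\triangle\,U)=0$ for all $s$ has measure $0$ or $1$. It follows that almost every lattice has a dense forward orbit. Indeed, for $U$ open and nonempty, the open set $U^+=\bigcup_{t\ge0}g_{-t}U$ satisfies $g_{-s}U^+\subset U^+$ for $s\ge0$; both sets have the same measure, so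 $U^+$ is invariant up to null sets and $m_X(U^+)=1$. Now intersect the sets $U^+$ over a countable base of the topology.

\begin{lemma}[steering]\label{lem:steer}
Let $\nu>0$ and let $\mathcal K,\mathcal K'\subset X$ be compact. There is $T\ge0$ such that for all $\Lambda\in\mathcal K$ and $\Lambda'\in\mathcal K'$ there are $t\in[0,T]$, $y\in\mathbb R^n$ with $|y|<\frac14$, and $p\in\mathcal N(\nu)$ with $g_tu_y\Lambda=p\Lambda'$.
\end{lemma}

\begin{proof}
The map $(p_1,z,p_2)\mapsto p_1^{-1}u_zp_2$ is continuous and sends $(1,0,1)$ to $1$, and $\{u_{z'}p':|z'|<\frac18,\ p'\in\mathcal N(\nu)\}$ is an open neighborhood of $1$. So there is $\nu_1>0$ such that $p_1,p_2\in\mathcal N(\nu_1)$ and $|z|<\nu_1$ imply $p_1^{-1}u_zp_2=u_{z'}p'$ with $|z'|<\frac18$ and $p'\in\mathcal N(\nu)$.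

\emph{One pair.} Fix $\Lambda,\Lambda'\in X$. The set $\{pu_y\Lambda:p\in\mathcal N(\nu_1),\ |y|<\frac18\}$ is open and nonempty, so it contains a lattice $p_0u_{y_0}\Lambda$ with dense forward orbit. This orbit meets the open set $\{u_zp\Lambda':|z|<\nu_1,\ p\in\mathcal N(\nu_1)\}$: for some $t\ge0$ we have $g_tp_0u_{y_0}\Lambda=u_zp_2\Lambda'$ with $|z|<\nu_1$, $p_2\in\mathcal N(\nu_1)$. By \eqref{eq:stable}, $p_1=g_tp_0g_{-t}\in\mathcal N(\nu_1)$, and
\[
g_tu_{y_0}\Lambda=p_1^{-1}u_zp_2\Lambda'=u_{z'}p'\Lambda'.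
\]
The error $u_{z'}$ is absorbed into $y$: since $u_{-z'}g_t=g_tu_{-e^{-dt}z'}$, we get $g_tu_y\Lambda=p'\Lambda'$ with $y=y_0-e^{-dt}z'$ and $|y|<\frac14$.

\emph{Uniformity.} Let $h,h'\in G$ be close to $1$. With the same $t$ and $y$,
\[
g_tu_y\,h\Lambda=q\,h'\Lambda',\qquad q=(g_tu_y\,h\,u_y^{-1}g_{-t})\,p'\,h'^{-1},
\]
and $q\to p'$ as $h,h'\to1$. Hence $q=u_{z''}p''$ with $z''\to0$ and $p''\to p'$. With $\tilde y=y-e^{-dt}z''$ we get $g_tu_{\tilde y}h\Lambda=p''h'\Lambda'$, where $|\tilde y|<\frac14$ and $p''\in\mathcal N(\nu)$ once $h,h'$ are close enough to $1$. So the same $t$ serves all pairs in a neighborhood of $(\Lambda,\Lambda')$. Cover $\mathcal K\times\mathcal K'$ by finitely many such neighborhoods and let $T$ be the largest of the times $t$.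
\end{proof}

\section{The excursion lemma}\label{sec:excursion}

\subsection{Constants}\label{sub:constants}
The constants are fixed in the following order.

\emph{Depending on $n$ only.} Put $\varepsilon_1=\frac12(1+\lambda_\Delta)<1$. Fix $\nu\in(0,\frac12)$ so small that every $p\in\mathcal N:=\mathcal N(\nu)$ satisfies
\begin{equation}\label{eq:nu}
\|D\|,\ \|D^{-1}\|,\ \|D^{-\top}\|,\ \|p^{-1}\|\le2\qquad\text{and}\qquad(1+n\nu)\|p\|\lambda_\Delta\le\varepsilon_1 ;
\end{equation}
this is possible since all these norms tend to $1$ as $p\to1$. Also $a>\frac12$ on $\mathcal N$. Put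
\[
c_0=\frac1d\min\Big\{\frac1{2d},\ \big(2^{-(n-1)}c_2\big)^{1/n}\Big\},\qquad C_0=2dC_2,\qquad s_0=n\log(2C_0).
\]

\emph{Depending on $W$.} Let $W\subset\mathbb R^n$ be nonempty and open. Fix a cube $B_0\subset W$ of time $\tau_0\ge0$ and put $\kappa=\min\{\kappa_n,\ c_0^n/d,\ \lambda_1(\Lambda_{B_0}^*)\}$.

\emph{Depending on $R$.} Fix an integer $R\ge3n+3$, and let $M$ and $\rho=\kappa R^{-2}$ be as in Section~\ref{sec:bounded}. Then choose successively:
\begin{itemize}
\item $T$ from Lemma~\ref{lem:steer} for $\mathcal K=\{\Lambda:\lambda_1(\Lambda^*)\ge\rho\}$ and $\mathcal K'=\{\Lambda:\lambda_1(\Lambda)\ge c_1\}$, both compact by Mahler's criterion;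
\item $\delta=\min\{e^{-T}\rho^n/d,\ c_1/(2d)\}$;
\item $S\ge s_0$ with $2e^{-S}\le\delta$ and $c_0e^{-(s_0+S)/n}\ge2e^{-nS}$, which is possible because $1/n<n$;
\item $N_*>0$ with $nN_*\ge s_0+S$, $\ e^{-dN_*/2}\le\nu$ and $C_0e^{-N_*/2}\le\frac12$.
\end{itemize}

Two points in this order matter. First, the orbit must join the entrance orbit at $g_{-S}\Delta$, a time $S$ before the descent begins, because the test \eqref{eq:test} looks ahead by time $S$. But $S$ depends on $\delta$, which depends on the steering time $T$. The circle is broken by the uniformity of Lemma~\ref{lem:steer} in the target: $\mathcal K'$ contains $g_{-s}\Delta$ for every $s\ge0$. Second, the lattice reached at the end of an excursion must satisfy the hypothesis of Lemma~\ref{lem:bounded} with the same $\kappa$ at every stage; this holds because $c_0$ depends on $n$ only.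

\subsection{The lemma}

\begin{lemma}[excursion]\label{lem:excursion}
Let $Q$ be a cube of time $\sigma$ such that $\lambda_1(\Lambda_Q^*)\ge\rho$ and $\ell_{\mathbf x}(\sigma)\ge\rho^n/d$ for all $\mathbf x\in Q$. Let $N\ge N_*$. There are $\alpha\in[\sigma+S,\sigma+T+S]$ and a cube $Q'\subset Q$ of time $\beta=\alpha+dN$ such that $\lambda_1(\Lambda_{Q'}^*)\ge\kappa$ and, for all $\mathbf x\in Q'$:
\begin{enumerate}
\item[(E1)] $\ell_{\mathbf x}(t)\ge\delta$ for $\sigma\le t\le\alpha$;
\item[(E2)] $\ell_{\mathbf x}(t)\le\varepsilon_1$ for $\alpha-S\le t\le\alpha+N/2$;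
\item[(E3)] $\ell_{\mathbf x}(t)\le C_0e^{-(t-\alpha)}$ for $\alpha\le t\le\alpha+N$;
\item[(E4)] $c_0e^{-(\beta-t)/n}\le\ell_{\mathbf x}(t)\le C_0e^{-(\beta-t)/n}$ for $\alpha+N\le t\le\beta$.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{Steering.} Since $\Lambda_Q\in\mathcal K$ and $g_{-S}\Delta\in\mathcal K'$, there are $t_c\in[0,T]$, $|y|<\frac14$ and $p\in\mathcal N$ with $g_{t_c}u_y\Lambda_Q=p\,g_{-S}\Delta$. Put $\alpha=\sigma+t_c+S$ and $\mathbf x^\circ=\mathbf x_Q+e^{-d\sigma}y$. By \eqref{eq:renorm} and \eqref{eq:stable}, for $t\ge\alpha-S$,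
\[
\Lambda_t(\mathbf x^\circ)=g_{t-\alpha+S}\,p\,g_{-S}\Delta=p_t\,g_{t-\alpha}\Delta,\qquad p_t=g_{t-\alpha+S}\,p\,g_{-(t-\alpha+S)}\in\mathcal N .
\]
All $p_t$ have the blocks $a$ and $D$ of $p$.

\emph{The cube $Q'$.} The orbit of $\mathbf x^\circ$ follows that of $\Delta$ forever. We displace $\mathbf x^\circ$ by an amount that becomes visible at time $\alpha+N$. Because $p$ has distorted $\Gamma$ into $D\Gamma$, the direction is $z=D^{-\top}\zeta$, so that $z\cdot D\gamma=\zeta\cdot\gamma$; note that $|z|\le\frac14$. Let $Q'$ be the cube of time $\beta=\alpha+dN$ with center $\mathbf x'=\mathbf x^\circ+e^{-d(\alpha+N)}z$. Its side is at most $e^{-d(\alpha+N)}$, so $|\mathbf x-\mathbf x^\circ|\le\frac34e^{-d(\alpha+N)}$ for $\mathbf x\in Q'$. As $e^{-dN}\le\nu^2\le\frac14$ and $\alpha\ge\sigma$, we get $|\mathbf x-\mathbf x_Q|\le(\frac14+\frac3{16})e^{-d\sigma}$, so $Q'\subset Q$. By \eqref{eq:shift}, for $\mathbf x\in Q'$ and $\alpha-S\le t\le\alpha+N$,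
\begin{equation}\label{eq:follow}
\Lambda_t(\mathbf x)=u_{z_t}\,p_t\,g_{t-\alpha}\Delta,\qquad|z_t|\le e^{-d(\alpha+N-t)}\le1 .
\end{equation}

\emph{Proof of (E1)--(E3).} On $[\sigma,\sigma+t_c]$, \eqref{eq:g} gives $\ell_{\mathbf x}(t)\ge e^{-T}\rho^n/d\ge\delta$. On $[\sigma+t_c,\alpha]=[\alpha-S,\alpha]$, \eqref{eq:follow}, \eqref{eq:u}, $\|p_t^{-1}\|\le2$ and Lemma~\ref{lem:entrance} give $\ell_{\mathbf x}(t)\ge c_1/(2d)\ge\delta$. This is (E1). For $t\le\alpha+N/2$ we have $|z_t|\le e^{-dN/2}\le\nu$, so $\ell_{\mathbf x}(t)\le(1+n\nu)\|p_t\|\lambda_\Delta\le\varepsilon_1$ by \eqref{eq:nu}. This is (E2). Lemma~\ref{lem:exit}(b) with $Y=1$ gives $\gamma_0\in\Gamma\setminus\{0\}$ with $|\gamma_0|\le C_2$. The lattice $p_tg_{t-\alpha}\Delta$ contains $(0,e^{-(t-\alpha)}D\gamma_0)$, of norm at most $2C_2e^{-(t-\alpha)}$, and \eqref{eq:u} gives (E3).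

\emph{Proof of (E4) at the center.} Let $t=\alpha+N+s$ with $0\le s\le nN$, so that $-(\beta-t)/n=s/n-N\le0$. We have $\Lambda_t(\mathbf x')=g_su_z\,p_{\alpha+N}\,g_N\Delta$. Let $b$ be the lower left block of $p_{\alpha+N}$. The vectors of $p_{\alpha+N}g_N\Delta$ are
\[
\tilde v=\big(ae^{nN}k,\ e^{nN}kb+e^{-N}D(\gamma+k\theta)\big),
\]
and $v=g_su_z\tilde v$ has $v_0=e^{ns}(\tilde v_0+z\cdot\tilde v')$ and $v'=e^{-s}\tilde v'$. Solving for $\tilde v_0$ gives $k=a^{-1}e^{-nN}(e^{-ns}v_0-e^sz\cdot v')$, so $|k|\le2e^{s-nN}(1+n)|v|\le2d|v|$. Vectors with $k\ne0$ therefore have $|v|\ge1/(2d)$. The vectors with $k=0$ are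
\[
v=\big(e^{ns-N}\zeta\cdot\gamma,\ e^{-s-N}D\gamma\big),\qquad\gamma\in\Gamma .
\]
For $\gamma\ne0$, the bound $|D\gamma|\ge|\gamma|/2$ and Lemma~\ref{lem:exit}(a) give
\[
|v|^n\ge|v_0||v'|^{n-1}\ge e^{ns-N-(n-1)(s+N)}\,2^{-(n-1)}c_2=e^{s-nN}\,2^{-(n-1)}c_2 .
\]
Together with the case $k\ne0$ this yields $\ell_{\mathbf x'}(t)\ge dc_0\,e^{s/n-N}$. For the upper bound apply Lemma~\ref{lem:exit}(b) with $Y=e^{ds/n}$. Then $|v'|\le2C_2e^{-s-N+ds/n}=2C_2e^{s/n-N}$ and $|v_0|\le C_2e^{ns-N-(n^2-1)s/n}=C_2e^{s/n-N}$, so $\ell_{\mathbf x'}(t)\le2C_2e^{s/n-N}$.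

\emph{All of $Q'$.} For $\mathbf x\in Q'$ and $t\le\beta$, \eqref{eq:shift} gives $\Lambda_t(\mathbf x)=u_h\Lambda_t(\mathbf x')$ with $|h|\le\frac12e^{-d(\beta-t)}\le1$. By \eqref{eq:u} each bound changes by at most a factor $d$, which proves (E4). Finally $\lambda_1(\Lambda_{Q'})=\ell_{\mathbf x'}(\beta)\ge c_0$, and Lemma~\ref{lem:transfer} gives $\lambda_1(\Lambda_{Q'}^*)\ge c_0^n/d\ge\kappa$.
\end{proof}

\section{The Cantor set and the proof of Theorem~\ref{thm:A}}\label{sec:cantor}

\subsection{Construction}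
Let $m_j\ge1$ be integers and $N_j\ge N_*$ real numbers $(j\ge1)$, and put $L_j=T+S+dN_j$, an upper bound for the duration $\beta-\sigma$ of an excursion with $N=N_j$. Assume
\begin{equation}\label{eq:H}
N_j\to\infty,\qquad\frac{L_1+\dots+L_j}{m_1+\dots+m_j}\to0 .
\end{equation}
For example, $N_j=N_*+j$ and $m_j\ge j(L_1+\dots+L_j)$. The first condition will exclude $\mathbf{Bad}_n$; the second says that excursions take up a vanishing proportion of time and will give the dimension.

We build a tree of cubes with root $B_0$, and put $\beta_0=\tau_0$. Stage $j$ starts from a cube $B$ of time $\beta_{j-1}$ with $\lambda_1(\Lambda_B^*)\ge\kappa$; for $j=1$ this is $B_0$, by the choice of $\kappa$.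
\begin{itemize}
\item \emph{Bounded steps.} Apply $m_j$ steps of Lemma~\ref{lem:bounded} to $\Lambda_B$ and transport the selected cubes to $B$ by $y\mapsto\mathbf x_B+e^{-d\beta_{j-1}}y$. This gives $m_j$ generations, in which each cube has $M$ children. A cube $Q$ of the last generation has time $\sigma_j=\beta_{j-1}+m_j\log R/d$. By \eqref{eq:renorm}, $\ell_{\mathbf x}\ge\rho^n/d\ge\delta$ on $[\beta_{j-1},\sigma_j]$ for all $\mathbf x\in Q$, and $\lambda_1(\Lambda_Q^*)\ge\rho$.
\item \emph{Excursion step.} Such a cube $Q$ satisfies the hypotheses of Lemma~\ref{lem:excursion}. Its only child is the cube $Q'$ given by that lemma for $N=N_j$, with times $\alpha_j$ and $\beta_j=\alpha_j+dN_j$. Since $\lambda_1(\Lambda_{Q'}^*)\ge\kappa$, stage $j+1$ can start from $Q'$.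
\end{itemize}
The times $\sigma_j,\alpha_j,\beta_j$ depend on the branch, but all children of a cube have the same side, and they have disjoint interiors. Along each infinite branch the sides tend to $0$, so the cubes shrink to a point. Let $E\subset B_0\subset W$ be the set of these points. For $\mathbf x\in E$ fix a branch converging to $\mathbf x$. Then (E2)--(E4) hold for every $j$ with $(\alpha,\beta,N)=(\alpha_j,\beta_j,N_j)$, and the bounded steps combine with (E1) to give
\begin{equation}\label{eq:flat}
\ell_{\mathbf x}(t)\ge\delta\qquad\text{for }\beta_{j-1}\le t\le\alpha_j,\quad j\ge1 .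
\end{equation}

\begin{proposition}\label{prop:inFS}
$E\subset\mathcal{FS}_n$.
\end{proposition}

\begin{proof}
Let $\mathbf x\in E$ and $\ell=\ell_{\mathbf x}$. We verify \eqref{eq:FS}; note that $\alpha_j\to\infty$. By (E3), $\ell(\alpha_j+N_j)\le C_0e^{-N_j}\to0$, so $\liminf\ell=0$. By \eqref{eq:flat}, $\ell(\alpha_j)\ge\delta$, so $\limsup\ell>0$. It remains to show that $\ell(t)\le\max\{\frac12,\varepsilon_1,\varepsilon(S)\}<1$ for all $t\ge\beta_1-s_0$. The half-line $[\beta_1-s_0,\infty)$ is covered by intervals of the three kinds in Figure~\ref{fig:profile}.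

On $[\alpha_j-S,\alpha_j+N_j/2]$ we have $\ell\le\varepsilon_1$ by (E2).

On $[\alpha_j+N_j/2,\alpha_j+N_j]$, (E3) gives $\ell\le C_0e^{-N_*/2}\le\frac12$, and on $[\alpha_j+N_j,\beta_j-s_0]$, (E4) gives $\ell\le C_0e^{-s_0/n}=\frac12$.

Let $t\in[\beta_j-s_0,\alpha_{j+1}-S]$ with $j\ge1$. We check \eqref{eq:test} for $\Lambda_t(\mathbf x)$, that is, $\ell(t+S)\ge2e^{-S}$ and $\ell(t-S)\ge2e^{-nS}$. Since $S\ge s_0$, we have $t+S\in[\beta_j,\alpha_{j+1}]$, so $\ell(t+S)\ge\delta\ge2e^{-S}$ by \eqref{eq:flat}. If $t-S\ge\beta_j$, then also $\ell(t-S)\ge\delta\ge2e^{-nS}$. If $t-S<\beta_j$, then $0<\beta_j-(t-S)\le s_0+S\le nN_j$, so $t-S$ lies in the range of (E4), and $\ell(t-S)\ge c_0e^{-(s_0+S)/n}\ge2e^{-nS}$ by the choice of $S$. Lemma~\ref{lem:test} gives $\ell(t)\le\varepsilon(S)$.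
\end{proof}

\subsection{Dimension}
Recall that $\dim_HF$ is the infimum of the $s\ge0$ such that for every $\eta>0$ the set $F\subset\mathbb R^n$ can be covered by countably many cubes whose sides $r_i$ satisfy $\sum r_i^s<\eta$. It is monotone, at most $n$, and countably stable: the dimension of a countable union is the supremum of the dimensions. Lower bounds come from the \emph{mass distribution principle}. Suppose that a Borel probability measure $\mu$ is concentrated on $F$ and that $\mu(B)\le Cr^s$ for all cubes $B$ of side $r\le r_0$. Then $\dim_HF\ge s$, since a cover with $\sum r_i^s<\min\{r_0^s,1/C\}$ would give $1\le C\sum r_i^s<1$.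

\begin{proposition}\label{prop:dim}
$\dim_HE\ge s_R:=\dfrac{\log M}{\log R}=n+\dfrac{\log(1-\frac{3n+1}{R})}{\log R}$.
\end{proposition}

\begin{proof}
For a tree cube $Q$ let $K(Q)$ and $e(Q)$ be the numbers of bounded steps and of excursion steps from the root to $Q$. Give $Q$ the mass $M^{-K(Q)}$. The masses of the children add up to the mass of the parent: a bounded step has $M$ children and raises $K$ by $1$, and an excursion step has one child and keeps $K$. So the masses define a Borel probability measure on the compact space of infinite branches. The map from a branch to its limit point is continuous with image $E$; let $\mu$ be the push-forward measure. A bounded step divides the side by $R$ and the $i$-th excursion step divides it by at most $e^{dL_i}$, so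
\begin{equation}\label{eq:side}
\operatorname{side}(Q)\ge e^{-d\tau_0}R^{-K(Q)}\exp\Big(-d\sum_{i\le e(Q)}L_i\Big).
\end{equation}

Let $B$ be a cube of side $r\le e^{-d\tau_0}$. Let $\mathcal Q$ be the set of tree cubes of side at least $r$ whose children have side less than $r$. Every branch passes through exactly one member of $\mathcal Q$, so distinct members are not descendants of one another and have disjoint interiors. A member that meets $B$ contains a cube of side $r$ that meets $B$, and this cube lies in the cube of side $3r$ concentric with $B$. So at most $3^n$ members meet $B$. A branch with limit point in $B$ passes through one of them. Hence $\mu(B)\le3^n\max_{Q\in\mathcal Q}M^{-K(Q)}$.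

Fix $\eta>0$. By \eqref{eq:H} there is $C_\eta$ with $\sum_{i\le e}L_i\le\eta(m_1+\dots+m_e)+C_\eta$ for all $e\ge0$. Let $Q\in\mathcal Q$, $K=K(Q)$, and let $Q^+$ be a child of $Q$. Then $K(Q^+)\le K+1$. Every tree cube $Q''$ has $K(Q'')\ge m_1+\dots+m_{e(Q'')}$. Apply this to $Q^+$ if the step from $Q$ to $Q^+$ is an excursion, when $K(Q^+)=K$, and to $Q$ otherwise, when $e(Q)=e(Q^+)$. In both cases $m_1+\dots+m_{e(Q^+)}\le K$. Now \eqref{eq:side} for $Q^+$ gives
\[
r>\operatorname{side}(Q^+)\ge c_\eta\,(Re^{d\eta})^{-K},\qquad c_\eta=e^{-d\tau_0-dC_\eta}R^{-1}.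
\]
With $s=\log M/(\log R+d\eta)$ we get $M^{-K}=\big((Re^{d\eta})^{-K}\big)^s\le(r/c_\eta)^s$. So $\mu(B)\le3^nc_\eta^{-s}r^s$ and $\dim_HE\ge s$. Let $\eta\to0$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
For every integer $R\ge3n+3$, Propositions~\ref{prop:inFS} and~\ref{prop:dim} give $n\ge\dim_H(\mathcal{FS}_n\cap W)\ge s_R$, and $s_R\to n$ as $R\to\infty$.
\end{proof}

\section{Rates of approximation: proof of Theorem~\ref{thm:B}}\label{sec:rates}

For part (1) and for the ``if'' direction of part (2) it suffices to find, for each fixed $R$, sequences $(m_j)$, $(N_j)$ satisfying \eqref{eq:H} such that every point of $E$ has the required property. The set in question then has dimension at least $s_R$ for every $R$.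

\subsection{Slow failure of bad approximability}
We prove part (1). The depth $N_j$ limits the quality of all approximations found up to the $j$-th excursion, so it suffices to wait until $\psi$ has outgrown the next depths. Take $N_j=N_*+j$ and put $c=\min\{\delta,c_0\}\le1$, $c'=c(c/2)^n$. Choose each $m_j$ so large that
\[
m_j\ge j(L_1+\dots+L_j),\qquad\frac{m_j\log R}{d}\ge N_j+\log\frac2c,\qquad\psi\big(R^{m_j/d}\big)\ge\frac{e^{dN_{j+2}}}{c'} ;
\]
the last condition can be met because $\psi$ is nondecreasing and unbounded. Then \eqref{eq:H} holds.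

Let $\mathbf x\in E$. We have $\ell_{\mathbf x}\ge ce^{-N_j}$ on $[\beta_{j-1},\beta_j]$: on $[\beta_{j-1},\alpha_j]$ by \eqref{eq:flat}, on $[\alpha_j,\alpha_j+N_j]$ by \eqref{eq:g} and $\ell_{\mathbf x}(\alpha_j)\ge\delta$, and on $[\alpha_j+N_j,\beta_j]$ by (E4), where $\beta_j-t\le nN_j$. Let $p\in\mathbb Z$ and $|\mathbf q|\ge e^{\beta_1}$, and let $j\ge1$ be such that $\beta_j\le\log|\mathbf q|<\beta_{j+1}$. Put $s=N_{j+2}+\log(2/c)$ and $t=\log|\mathbf q|+s$. Since $\beta_{j+2}-\beta_{j+1}\ge m_{j+2}\log R/d\ge s$, we have $t\in[\beta_j,\beta_{j+2}]$, and so $\ell_{\mathbf x}(t)\ge ce^{-N_{j+2}}$ because $(N_i)$ increases. But $e^{-t}|\mathbf q|=e^{-s}=\frac c2e^{-N_{j+2}}$ is smaller than this bound. Hence $e^{nt}|p+\mathbf x\cdot\mathbf q|\ge ce^{-N_{j+2}}$, that is,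
\[
|p+\mathbf x\cdot\mathbf q|\ge c'e^{-dN_{j+2}}|\mathbf q|^{-n}\ge|\mathbf q|^{-n}/\psi\big(R^{m_j/d}\big).
\]
As $|\mathbf q|\ge e^{\beta_j}\ge R^{m_j/d}$ and $\psi$ is nondecreasing, $\langle\mathbf q\cdot\mathbf x\rangle\ge|\mathbf q|^{-n}/\psi(|\mathbf q|)$ for all $|\mathbf q|\ge e^{\beta_1}$.

\subsection{Subpolynomial gains cost no dimension}
Assume $\liminf\log\varphi(X)/\log X=0$. The bottom of the $j$-th excursion produces a good approximation. By (E3) at $t=\alpha_j+N_j$ there is $(p,\mathbf q_j)\ne0$ with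
\begin{equation}\label{eq:good}
|\mathbf q_j|\le C_0e^{\alpha_j},\qquad|p+\mathbf x\cdot\mathbf q_j|\le C_0e^{-n\alpha_j-dN_j},
\end{equation}
and $\mathbf q_j\ne0$ because the second bound is less than $1$. So $|\mathbf q_j|^n\langle\mathbf x\cdot\mathbf q_j\rangle\le C_0^de^{-dN_j}$, and $dN_j$ should exceed $\log\varphi(|\mathbf q_j|)$ by a constant. On every branch
\[
\alpha_j\le A_j:=\tau_0+T+S+\sum_{i<j}L_i+\frac{\log R}{d}\sum_{i\le j}m_i ,
\]
and $A_j$ does not involve $N_j$. We may therefore define
\[
N_j=N_*+j+\frac1d\log\big(2C_0^d\,\varphi(C_0e^{A_j})\big)\ge N_*+j .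
\]
To keep $L_j$ small compared with $m_j$, we place the excursion at a scale where $\varphi$ is small. Suppose $m_i$, $N_i$ are chosen for $i<j$. There are arbitrarily large $X$ with $\log\varphi(X)\le\frac1j\log X$. For such $X$ let $m_j$ be the largest integer with $C_0e^{A_j}\le X$. Then $m_j=(d/\log R)\log X+O(1)$ and, since $\varphi(C_0e^{A_j})\le\varphi(X)$, also $L_1+\dots+L_j\le\frac1j\log X+O(1)$, where the terms $O(1)$ do not depend on $X$. As $d\ge3$, for $X$ large enough we have $m_j\ge1$ and $(L_1+\dots+L_j)/m_j\le(\log R)/j$. Fix such an $X$. Then \eqref{eq:H} holds.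

For $\mathbf x\in E$ and every $j$,
\[
|\mathbf q_j|^n\langle\mathbf x\cdot\mathbf q_j\rangle\le C_0^de^{-dN_j}\le\frac1{2\varphi(C_0e^{A_j})}<\frac1{\varphi(|\mathbf q_j|)} .
\]
Infinitely many of the $\mathbf q_j$ are distinct. Otherwise one $\mathbf q\ne0$ occurs infinitely often, and \eqref{eq:good} forces $\mathbf x\cdot\mathbf q\in\mathbb Z$; then $(0,e^{-t}\mathbf q)\in\Lambda_t(\mathbf x)$ for all $t$ and $\ell_{\mathbf x}(t)\to0$, contradicting \eqref{eq:flat}.

\subsection{Polynomial gains cost dimension}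
Assume that the lower limit is positive. Then $\varphi(X)\ge X^\eta$ for some $\eta>0$ and all large $X$, so the set in part (2) is contained in
\[
F=\{\mathbf x\in\mathbb R^n:\langle\mathbf q\cdot\mathbf x\rangle<|\mathbf q|^{-n-\eta}\text{ for infinitely many }\mathbf q\}.
\]
By countable stability it suffices to bound the dimension of $F\cap I$ for a unit cube $I$. Implied constants depend on $n$ only. Fix $\mathbf q\ne0$, put $r=|\mathbf q|^{-(d+\eta)}$, and choose $i$ with $|q_i|=|\mathbf q|$. On $I$ the form $\mathbf q\cdot\mathbf x$ takes values in an interval of length at most $n|\mathbf q|$, so $O(|\mathbf q|)$ slabs $|p+\mathbf q\cdot\mathbf x|<|\mathbf q|^{-n-\eta}$ meet $I$. Divide the range of the coordinates other than $x_i$ into $O(r^{-(n-1)})$ cubes of side $r$. Over each of them a slab confines $x_i$ to an interval of length at most $2r+(n-1)r$. So the part of $I$ where $\langle\mathbf q\cdot\mathbf x\rangle<|\mathbf q|^{-n-\eta}$ is covered by $O(|\mathbf q|\,r^{-(n-1)})$ cubes of side $r$. There are $O(X^{n-1})$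 vectors $\mathbf q$ with $|\mathbf q|=X$. For every $X_0$ the cubes with $|\mathbf q|\ge X_0$ cover $F\cap I$, and the sum of the $s$-th powers of their sides is
\[
O\Big(\sum_{X\ge X_0}X^{\,n+(d+\eta)(n-1-s)}\Big).
\]
This tends to $0$ as $X_0\to\infty$ when $n+(d+\eta)(n-1-s)<-1$, that is, when $s>n-1+\frac{d}{d+\eta}$. Hence $\dim_HF\le n-1+\frac{n+1}{n+1+\eta}<n$. This completes the proof of Theorem~\ref{thm:B}. \qed

\section{Simultaneous approximation: proof of Theorem~\ref{thm:C}}\label{sec:sim}

By Proposition~\ref{prop:dict} we must compare $\ell_{\mathbf x}$ with $\ell^*_{\mathbf x}$. Lemma~\ref{lem:transfer} compares them near $0$ but loses a constant, so it says nothing near $1$. There we use the full structure of $\mathcal C$.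

\begin{lemma}\label{lem:dualC}
If $\Lambda\in\mathcal C$, then $\Lambda^*\in\mathcal C$.
\end{lemma}

\begin{proof}
We first show, by induction on $m\ge1$, that a unimodular lattice $\Lambda\subset\mathbb R^m$ with no nonzero point in $(-1,1)^m$ equals $U\mathbb Z^m$ after a permutation of coordinates, with $U$ upper triangular with ones on the diagonal. For $m=1$, $\Lambda=\mathbb Z$. Let $m\ge2$. By \eqref{eq:hajos}, which holds in every dimension, $\Lambda$ contains a standard basis vector $e$; permute coordinates so that it is the first one. It is primitive in $\Lambda$, since no nonzero vector of $\Lambda$ has norm less than $1$. So $e$ extends to a basis of $\Lambda$, and the image $\Lambda'$ of $\Lambda$ under deletion of the first coordinate is a unimodular lattice in $\mathbb R^{m-1}$. A nonzero point of $\Lambda'$ in $(-1,1)^{m-1}$ would lift to a point of $\Lambda$ whose first coordinate can be moved into $[-\frac12,\frac12]$ by adding an integer multiple of $e$, which is excluded. By induction $\Lambda'=U'\mathbb Z^{m-1}$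 after permuting the remaining coordinates. The vector $e$ and lifts of the columns of $U'$ form a basis of $\Lambda$, and they are the columns of the required matrix $U$.

Now let $\Lambda\in\mathcal C$. Permutations of coordinates preserve the sup norm and commute with duality, so we may assume $\Lambda=U\mathbb Z^d$. Then $\Lambda^*=U^{-\top}\mathbb Z^d$, and $U^{-\top}$ is lower triangular with ones on the diagonal. If $k\in\mathbb Z^d$ is nonzero and $l$ is the first index with $k_l\ne0$, then the $l$-th coordinate of $U^{-\top}k$ is $k_l$, of absolute value at least $1$. So $\lambda_1(\Lambda^*)\ge1$.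
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $\mathbf x\in\mathbb R^n$. By Lemma~\ref{lem:transfer}, $\ell_{\mathbf x}\ge(\ell^*_{\mathbf x})^n/d$ and $\ell^*_{\mathbf x}\ge\ell_{\mathbf x}^{\,n}/d$. So one of the two functions tends to $0$ if and only if the other does, and one has positive lower limit if and only if the other does. By Proposition~\ref{prop:dict}, $\mathbf{Sing}_n=\mathbf{Sing}_n^{\mathrm{sim}}$ and $\mathbf{Bad}_n=\mathbf{Bad}_n^{\mathrm{sim}}$.

Suppose $\limsup\ell_{\mathbf x}=1$. By Mahler's criterion there are $t_j\to\infty$ with $\Lambda_{t_j}(\mathbf x)\to\Lambda\in\mathcal C$. Duality is continuous, so $\Lambda_{t_j}(\mathbf x)^*\to\Lambda^*$, and $\Lambda^*\in\mathcal C$ by Lemma~\ref{lem:dualC}. Hence $\limsup\ell^*_{\mathbf x}=1$. Since $\Lambda^{**}=\Lambda$, the same argument applied to the lattices $\Lambda_t(\mathbf x)^*$ gives the converse. Both functions are at most $1$, so $\limsup\ell_{\mathbf x}<1$ if and only if $\limsup\ell^*_{\mathbf x}<1$, and $\mathbf{DI}_n=\mathbf{DI}^{\mathrm{sim}}_n$.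 The three equalities give $\mathcal{FS}^{\mathrm{sim}}_n=\mathcal{FS}_n$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Hajos}
Haj\'os, Math. Z. \textbf{47} (1942).

\bibitem{Marnat}
Antoine Marnat, \emph{Diophantine sets and Dirichlet improvability}, arXiv:2201.11093 (2022).

\end{thebibliography}
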